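# Uniformly weakly null generators of super WCG Banach spaces

Throughout, $X$ is a real Banach space, $X^*$ is its dual and $B_{X^*}$ is the dual unit ball. For a set $D$ we write $|D|$ for its cardinality. A set $A\subset X$ is *linearly dense* if its closed linear span is $X$; we then say that $X$ is *generated by* $A$.

## 1. Two theorems on generating super WCG spaces

**Theorem A.** Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. If $X$ is generated by a bounded set $A$ such that $A^{\mathcal U}$ is relatively weakly compact in $X^{\mathcal U}$, then $X$ is generated by a uniformly weakly null set. In particular, every super WCG space is generated by a uniformly weakly null set.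

**Theorem B.** For a Banach space $X$ the following are equivalent:

1. $X$ is super WCG.
2. For some free ultrafilter $\mathcal U$ on $\mathbb N$, $X$ is generated by a bounded set $A$ with $A^{\mathcal U}$ relatively weakly compact.
3. $X$ is generated by a uniformly weakly null set.
4. $X$ has a Markushevich basis $(x_\gamma;x_\gamma^*)_{\gamma\in\Gamma}$ with $\{x_\gamma:\gamma\in\Gamma\}$ uniformly weakly null.
5. For some set $\Gamma$ there is an injective bounded linear weak$^*$-to-pointwise continuous $T:X^*\to c_0(\Gamma)$ with $\sup_{x^*\in B_{X^*}}|\{\gamma:|Tx^*(\gamma)|>\varepsilon\}|<\infty$ for every $\varepsilon>0$.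

Theorem A answers, affirmatively, a question taken from Guillaume Grelier and Matías Raja, "Applications of the quantification of super weak compactness", arXiv:2203.00338 (2022): is every super WCG Banach space generated by a uniformly weakly null set?

In plain words: suppose $X$ is spanned by a set that is weakly compact in a strong sense, one that survives passage to ultrapowers. Can we then span $X$ by a much thinner set, which each functional of norm one sees only finitely often above any level $\varepsilon$, with a bound independent of the functional? The generating set will change: in the unit ball of $\mathbb R$ infinitely many points exceed $\frac12$, so a generating set of the first kind need not be of the second kind.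

If $X=\{0\}$, every statement is trivial (use empty sets). From now on $X\ne\{0\}$.

## 2. Ultrapowers, super weak compactness, uniformly weakly null sets, M-bases

**Definition (ultrapower).** Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. Every bounded real sequence has a limit along $\mathcal U$. Put $N_{\mathcal U}=\{(x_n)\in\ell_\infty(X):\lim_{\mathcal U}\|x_n\|=0\}$ and $X^{\mathcal U}=\ell_\infty(X)/N_{\mathcal U}$. For a bounded set $A\subset X$ let
$$A^{\mathcal U}=\{[(x_n)]_{\mathcal U}:x_n\in A\text{ for all }n\}\subset X^{\mathcal U}.$$

The quotient norm is $\|[(x_n)]\|=\lim_{\mathcal U}\|x_n\|$. Indeed, adding an element of $N_{\mathcal U}$ does not change $\lim_{\mathcal U}\|x_n\|$, which is at most the supremum. Conversely, for $\delta>0$ we may replace $x_n$ by $0$ off the set $\{n:\|x_n\|<\lim_{\mathcal U}\|x_n\|+\delta\}\in\mathcal U$. The diagonal map $J:X\to X^{\mathcal U}$, $Jx=[(x,x,\dots)]$, is therefore isometric.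

**Definition (super weak compactness, super WCG).** A bounded set $A\subset X$ is relatively super weakly compact if $A^{\mathcal U}$ is relatively weakly compact in $X^{\mathcal U}$ for every free ultrafilter $\mathcal U$ on $\mathbb N$. The space $X$ is super WCG if it is generated by a relatively super weakly compact set.

Three examples.

* *Norm-compact sets.* If $A$ is relatively norm compact and $x_n\in A$, then $x=\lim_{\mathcal U}x_n$ exists in norm, and $[(x_n)]=Jx$. So $A^{\mathcal U}\subset J(\overline A)$, which is norm compact. Hence $A$ is relatively super weakly compact.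
* *Hilbert balls.* If $H$ is a Hilbert space, the parallelogram law passes to the limit along $\mathcal U$, so $H^{\mathcal U}$ is a Hilbert space, hence reflexive. So the unit ball of $H$ is relatively super weakly compact, and $H$ is super WCG.
* *A weakly compact set that fails.* Let $X=\bigl(\bigoplus_n\ell_1^n\bigr)_{\ell_2}$, with unit vectors $e_{n,i}$, $1\le i\le n$, in the $n$-th block, and $A=\{e_{n,i}\}$. A functional $x^*=(x_n^*)$ has $\|x^*\|^2=\sum_n\|x^*_n\|_{\ell_\infty^n}^2$, so $|x^*(e_{n,i})|>\varepsilon$ holds in only finitely many blocks. Thus $A\cup\{0\}$ is weakly compact. In the ultrapower take $\xi_i=[(e_{n,\min(i,n)})_n]\in A^{\mathcal U}$. For each finite combination, $\|\sum_i a_i\xi_i\|=\lim_{\mathcal U}\sum_i|a_i|=\sum_i|a_i|$. So $(\xi_i)$ is isometrically the basis of $\ell_1$, which has no weakly convergent subsequence, and by the Eberlein–Šmulian theorem $A^{\mathcal U}$ is not relatively weakly compact.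

**Definition (uniformly weakly null).** A bounded set $A\subset X$ is uniformly weakly null if for every $\varepsilon>0$ there is $n(\varepsilon)\in\mathbb N$ such that for every $x^*\in B_{X^*}$
$$|\{x\in A:|x^*(x)|>\varepsilon\}|\le n(\varepsilon).$$

The unit vectors of $\ell_2(\Gamma)$ form such a set: if $k$ coordinates of $x^*$ exceed $\varepsilon$ in modulus, then $k\varepsilon^2<1$. In $c_0(\Gamma)$, whose dual is $\ell_1(\Gamma)$, the same computation gives $k\varepsilon<1$. In $\ell_1$ the unit vectors are not even weakly null, because of the functional $(1,1,1,\dots)$. The set $\{e_{n,i}\}$ above is in between: each $x^*$ sees finitely many of its elements above $\varepsilon$, but the functional equal to $(1,\dots,1)$ on block $n$ and $0$ elsewhere has norm $1$ and sees $n$ of them above $\frac12$. So $\{e_{n,i}\}$ is not uniformly weakly null.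

We will usually have a family $(d_s)_{s\in T}$ and count indices $s$ with $|x^*(d_s)|>\varepsilon$. The number of indices is at least the number of vectors, so a bound on indices suffices.

**Definition (Markushevich basis).** A Markushevich basis, or M-basis, of $X$ is a biorthogonal system $(x_\gamma;x_\gamma^*)_{\gamma\in\Gamma}$ in $X\times X^*$ with $\{x_\gamma\}$ linearly dense and $\{x_\gamma^*\}$ separating the points of $X$.

The unit vectors of $\ell_2(\Gamma)$ with the coordinate functionals form one. The last requirement does not follow from the others: in $\ell_2$ let $x_n=e_1+e_{n+1}$ and $x_n^*=e_{n+1}^*$, $n\ge1$. This system is biorthogonal. If $y\perp x_n$ for all $n$, then $y_{n+1}=-y_1$ for all $n$, so $y=0$ because $y\in\ell_2$; thus $\{x_n\}$ is linearly dense. But all $x_n^*$ vanish at $e_1$.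

In condition (5), *weak$^*$-to-pointwise continuous* means that each coordinate $x^*\mapsto Tx^*(\gamma)$ is weak$^*$ continuous. For $X=\ell_2(\Gamma)$ the inclusion $\ell_2(\Gamma)\to c_0(\Gamma)$ is such an operator.

We also use these textbook facts: Hahn–Banach, Banach–Alaoglu, Eberlein–Šmulian; a norm-closed convex set is weakly closed; the weak topology of a subspace is the restriction of that of the whole space. The *density* $\operatorname{dens}Z$ is the least cardinality of a dense subset; for metric spaces it does not increase on passing to subsets. Cardinals are identified with initial ordinals.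

## 3. Separable spaces and the rescaling lemma

Let $X$ be separable and $(x_i)$ a linearly dense sequence in the unit ball. Then $\{x_i/i\}$ still generates $X$, and $|x^*(x_i/i)|>\varepsilon$ forces $i<1/\varepsilon$. So every separable space is generated by a uniformly weakly null set. (By the first example above, it is also super WCG: $\{x_i/i\}$ is relatively norm compact.) In particular, the space $\bigl(\bigoplus_n\ell_1^n\bigr)_{\ell_2}$ causes no trouble once its basis is rescaled.

The general form of this trick combines countably many uniformly weakly null sets.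

**Lemma 1.** If $D_1,D_2,\dots$ are uniformly weakly null and $\|x\|\le R_i$ for $x\in D_i$, then $\bigcup_i\frac1{i(1+R_i)}D_i$ is uniformly weakly null.

*Proof.* Elements of the $i$-th set have norm at most $1/i$. So for $x^*\in B_{X^*}$, only the sets with $i<1/\varepsilon$ can contain an $x$ with $|x^*(x)|>\varepsilon$. There are finitely many of these, each is uniformly weakly null (being a multiple of one), and their bounds at level $\varepsilon$ add up to a bound independent of $x^*$. $\square$

Rescaling can merge only countably many sets. Among uncountably many positive factors, uncountably many exceed some fixed $\delta>0$, so the norms do not become small. For nonseparable spaces we need a source of uniform bounds, and it must come from the ultrapower.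

## 4. A uniform length bound for staircases

**Step 1: replace $A$ by balanced weakly compact sets.** Let $A,\mathcal U$ be as in Theorem A. Then $A\neq\emptyset$, since $X\ne\{0\}$. The purpose of this step is to have sets that we may add and change signs in.

First we make $A$ balanced. If $t_n\in[-1,1]$, $a_n\in A$ and $t=\lim_{\mathcal U}t_n$, then $[(t_na_n)]=t[(a_n)]$, because $\|(t_n-t)a_n\|\to0$ along $\mathcal U$. So $([-1,1]A)^{\mathcal U}\subset[-1,1]A^{\mathcal U}$. Let $K$ be the weak closure of $A^{\mathcal U}$, a weakly compact set. Then $[-1,1]K$ is the image of $[-1,1]\times K$ under scalar multiplication, which is continuous for the weak topology, so it is weakly compact. Hence $([-1,1]A)^{\mathcal U}$ is relatively weakly compact. We replace $A$ by $[-1,1]A$, and assume $A=[-1,1]A$.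

Next we see that $A$ is relatively weakly compact in $X$. We have $J(A)\subset A^{\mathcal U}$, so $J(A)$ is relatively weakly compact in $X^{\mathcal U}$. Since $J(X)$ is a closed subspace, it is weakly closed, so the weak closure of $J(A)$ stays in $J(X)$. The weak topology of $J(X)$ is the restricted one. Pulling back by the isometry $J$ gives the claim.

Let $B$ be the weak closure of $A$ in $X$. It is weakly compact, balanced (multiplication by a scalar is weakly continuous), contains $0$, and is linearly dense. For $m\in\mathbb N$ put
$$B_m=\underbrace{B+\dots+B}_{m},\qquad A_m=\underbrace{A+\dots+A}_{m}.$$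
Then $B_m$ is balanced and weakly compact, $B_m\pm B_m=B_{2m}$, and $B_m\subset B_{m'}$ for $m\le m'$ because $0\in B$. Since addition is weakly continuous, $B_m$ lies in the weak closure of $A_m$. These notations are fixed for the rest of the notes.

**Step 2: bound the length of staircases.** The next lemma is the only place where the ultrapower is used in the proof of Theorem A. It concerns systems $x_1,\dots,x_n$, $f_1,\dots,f_n$ for which the matrix $(f_j(x_i))$ is large for $j\le i$ and zero for $j>i$; call such a system a *staircase*.

**Lemma 2.** For every $M\in\mathbb N$ and $\varepsilon>0$ there is an integer $h_M(\varepsilon)\ge1$ such that: if $x_1,\dots,x_n\in B_M$ and $f_1,\dots,f_n\in2B_{X^*}$ satisfy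
$$f_j(x_i)>\varepsilon\quad(j\le i),\qquad f_j(x_i)=0\quad(j>i),\tag{1}$$
then $n\le h_M(\varepsilon)$.

Before the proof, note what plain weak compactness gives. An *infinite* staircase in $B_M$ is impossible: a weak cluster point $\xi$ of $(x_i)$ satisfies $f_j(\xi)\ge\varepsilon$ for all $j$, so a weak$^*$ cluster point $f$ of $(f_j)$ has $f(\xi)\ge\varepsilon$; but $f(x_i)=0$ for every $i$, so $f(\xi)=0$. Arbitrarily long *finite* staircases are another matter. In $\bigl(\bigoplus_n\ell_1^n\bigr)_{\ell_2}$ take $x_i=e_{n,i}$ and let $f_j$ be the sum of the coordinate functionals of index $\ge j$ in block $n$. Then $\|f_j\|=1$, $f_j(x_i)=1$ for $j\le i$ and $f_j(x_i)=0$ for $j>i$. This is a staircase of length $n$ for each $n$, inside a weakly compact set. The ultrapower glues long finite staircases into an infinite one.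

*Proof of Lemma 2.* Suppose that no bound exists for some $M,\varepsilon$. The first $n$ vectors and functionals of a longer staircase form a staircase, so there is a staircase of length $n$ for every $n$.

We first move the vectors from $B_M$ into $A_M$, so that they represent elements of $(A_M)^{\mathcal U}$. Fix $n$ and a staircase of length $n$. For each $i$, the finitely many inequalities $f_j(x)>\varepsilon$ $(j\le i)$, $f_j(x)<\varepsilon/2$ $(j>i)$ define a weakly open set containing $x_i$. As $x_i$ is in the weak closure of $A_M$, this open set meets $A_M$. So there are $x_1^n,\dots,x_n^n\in A_M$ and $f_1^n,\dots,f_n^n\in2B_{X^*}$ with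
$$f_j^n(x_i^n)>\varepsilon\quad(j\le i\le n),\qquad f_j^n(x_i^n)<\varepsilon/2\quad(i<j\le n).\tag{2}$$
For $i>n$ let $x_i^n=0\in A_M$ and $f_i^n=0$.

Now we glue. Let $\xi_i=[(x_i^n)_n]\in(A_M)^{\mathcal U}$, and define $\varphi_j\in(X^{\mathcal U})^*$ by $\varphi_j([(y_n)])=\lim_{\mathcal U}f_j^n(y_n)$. This is well defined, linear, and $\|\varphi_j\|\le2$. For fixed $i,j$, (2) holds for all $n\ge\max(i,j)$, and $\mathcal U$ is free, so
$$\varphi_j(\xi_i)\ge\varepsilon\quad(j\le i),\qquad\varphi_j(\xi_i)\le\varepsilon/2\quad(j>i).$$

Finally we take cluster points. The set $(A_M)^{\mathcal U}=A^{\mathcal U}+\dots+A^{\mathcal U}$ is contained in a sum of $M$ weakly compact sets, so it is relatively weakly compact, and $(\xi_i)$ has a weak cluster point $\xi$. For each $j$ we have $\varphi_j(\xi_i)\ge\varepsilon$ for all $i\ge j$, so $\varphi_j(\xi)\ge\varepsilon$. Let $\varphi$ be a weak$^*$ cluster point of $(\varphi_j)$. Then $\varphi(\xi)\ge\varepsilon$. But for each $i$ we have $\varphi_j(\xi_i)\le\varepsilon/2$ for all $j>i$, so $\varphi(\xi_i)\le\varepsilon/2$; and since $\xi$ is a weak cluster point of $(\xi_i)$,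 $\varphi(\xi)\le\varepsilon/2$. This is a contradiction. $\square$

## 5. Amir–Lindenstrauss type projections from good pairs

To use staircases we need functionals that cut $x^*$ off at successive places. Long increasing sequences of projections do this. Here is a self-contained construction.

**Definition (good pair).** Let $Z$ be a Banach space and $C\subset Z$ a nonempty weakly compact, linearly dense set. A pair $(E,F)$ is good if $E\subset Z$ is a $\mathbb Q$-linear subspace, $F\subset Z^*$, and

* (i) for every $e\in E$ there is $f\in F$ with $\|f\|\le1$ and $f(e)=\|e\|$;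
* (ii) for all $f_1,\dots,f_p\in F$, $c\in C$, $\eta>0$ there is $b\in C\cap E$ with $\max_i|f_i(b)-f_i(c)|<\eta$.

So $F$ norms $E$, and $E$ contains enough of $C$ to imitate, on finitely many functionals of $F$, every point of $C$. For example, in $Z=\ell_2$ with $C$ the unit ball, let $E$ be the vectors supported in $\{1,\dots,N\}$ and $F=E$, acting by inner products. Then (i) is clear, and (ii) holds even with equality: $b$ is the truncation of $c$. The projection below is then the truncation.

**Lemma 3.**

(a) If $(E,F)$ is good, then $Z=\overline E\oplus F_\perp$, where $F_\perp=\bigcap_{f\in F}\ker f$. The projection $P$ onto $\overline E$ along $F_\perp$ satisfies $\|P\|\le1$ and $P(C)\subset C$.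

(b) If $(E,F),(E',F')$ are good with $E\subset E'$, $F\subset F'$, then the corresponding projections satisfy $PP'=P'P=P$.

(c) Unions of increasing chains of good pairs are good. If $E_0\subset Z$, $F_0\subset Z^*$ and $|E_0|,|F_0|\le\tau$ with $\tau$ an infinite cardinal, there is a good pair $(E,F)$ with $E_0\subset E$, $F_0\subset F$ and $|E|,|F|\le\tau$.

*Proof of (a).* First we show that $\overline E$ and $F_\perp$ form a direct sum with norm-one projection. For $e\in E$, $y\in F_\perp$ and $f$ as in (i), $\|e\|=f(e)=f(e+y)\le\|e+y\|$. The closure $\overline E$ of the $\mathbb Q$-linear space $E$ is a closed real subspace, and by approximation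
$$\|e\|\le\|e+y\|\qquad(e\in\overline E,\ y\in F_\perp).\tag{3}$$
If $e\in\overline E\cap F_\perp$, then (3) with $y=-e$ gives $e=0$. If $(e_n+y_n)$ converges, then $(e_n)$ is Cauchy by (3), hence so is $(y_n)$; so $\overline E+F_\perp$ is closed.

Next we show that the sum is all of $Z$; this is where $C$ enters. Let $c\in C$. For finite $T\subset F$ and $\eta>0$ choose $b_{T,\eta}\in C\cap E$ by (ii), with $|f(b_{T,\eta})-f(c)|<\eta$ for $f\in T$. Order the pairs $(T,\eta)$ by enlarging $T$ and decreasing $\eta$; this gives a net in $C$, with a weak cluster point $c'\in C$. As $\overline E$ is weakly closed, $c'\in\overline E$. For $f\in F$ and $\delta>0$, all indices beyond $(\{f\},\delta)$ have $|f(b_{T,\eta})-f(c)|<\delta$, so $f(c')=f(c)$. Thus $c-c'\in F_\perp$, and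
$$c=c'+(c-c')\in\overline E+F_\perp.$$
Since $C$ is linearly dense and $\overline E+F_\perp$ is a closed subspace, it equals $Z$. Now (3) says $\|P\|\le1$, and $Pc=c'\in C$.

*Proof of (b).* $P'P=P$ because $PZ=\overline E\subset\overline{E'}=P'Z$. For $z\in Z$, $z-P'z\in F'_\perp\subset F_\perp=\ker P$, so $Pz=PP'z$.

*Proof of (c).* Condition (i) concerns one $e$ and condition (ii) finitely many $f_i$; in a chain, each such finite collection already lies in one member. This gives the first statement.

For the second, replace $E_0$ by its $\mathbb Q$-span; its cardinality is still at most $\tau$. Given $E_n,F_n$, let $F_{n+1}=F_n\cup\{f_e:e\in E_n\}$, where $\|f_e\|\le1$ and $f_e(e)=\|e\|$ (Hahn–Banach). For each finite $T\subset F_n$, the set $\{(f(c))_{f\in T}:c\in C\}\subset\mathbb R^T$ is separable; choose a countable $D_T\subset C$ for which $\{(f(b))_{f\in T}:b\in D_T\}$ is dense in it. Let $E_{n+1}$ be the $\mathbb Q$-span of $E_n\cup\bigcup_TD_T$. There are at most $\tau$ finite sets $T$, so all cardinalities remain at most $\tau$. Put $E=\bigcup E_n$, $F=\bigcup F_n$. If $e\in E_n$ then $f_e\in F_{n+1}$, which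 gives (i). If $f_1,\dots,f_p\in F$, they lie in some $F_n$, and a suitable $b\in D_{\{f_1,\dots,f_p\}}\subset C\cap E_{n+1}$ gives (ii). $\square$

**Lemma 4.** Let $Z$ have uncountable density $\kappa$ and let $C\subset Z$ be nonempty, weakly compact and linearly dense. There are projections $(P_\alpha)_{0\le\alpha\le\kappa}$ on $Z$ with $P_0=0$, $P_\kappa=I$, $\|P_\alpha\|\le1$, $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$, $P_\alpha C\subset C$ for $\alpha\ge1$, and $\operatorname{dens}P_\alpha Z<\kappa$ for $\alpha<\kappa$. With $\Delta_\alpha=P_{\alpha+1}-P_\alpha$, every $z\in Z$ lies in $\overline{\operatorname{span}}\{\Delta_\alpha z:\alpha<\kappa\}$.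

*Proof.* **Construction.** We exhaust $Z$ by good pairs of smaller size. Let $\{z_\alpha:\alpha<\kappa\}$ be dense in $Z$. By transfinite recursion and Lemma 3(c), choose good pairs $(E_\alpha,F_\alpha)$, $1\le\alpha\le\kappa$, increasing in $\alpha$, with $|E_\alpha|,|F_\alpha|\le\max(|\alpha|,\omega)$:

* $(E_1,F_1)$ satisfies $z_0\in E_1$;
* for $1\le\alpha<\kappa$, $E_\alpha\cup\{z_\alpha\}\subset E_{\alpha+1}$ and $F_\alpha\subset F_{\alpha+1}$;
* for a limit $\lambda\le\kappa$, $(E_\lambda,F_\lambda)=\bigl(\bigcup_{1\le\alpha<\lambda}E_\alpha,\bigcup_{1\le\alpha<\lambda}F_\alpha\bigr)$.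

At a limit we take a union of $|\lambda|$ sets of cardinality at most $|\lambda|$, so the size bound persists. Let $P_\alpha$ be the projection of $(E_\alpha,F_\alpha)$ for $\alpha\ge1$, and $P_0=0$.

**Elementary properties.** Lemma 3(a),(b) gives $\|P_\alpha\|\le1$, $P_\alpha C\subset C$ for $\alpha\ge1$, and $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$. The set $E_\kappa$ contains all $z_\alpha$, so it is dense and $P_\kappa=I$. For $1\le\alpha<\kappa$, $P_\alpha Z=\overline{E_\alpha}$ has density at most $\max(|\alpha|,\omega)<\kappa$, because $\kappa$ is an uncountable cardinal; and $P_0Z=\{0\}$.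

**Continuity at limits.** This is needed to recover $z$ from the $\Delta_\alpha z$. Let $\lambda\le\kappa$ be a limit, $z\in Z$, $\delta>0$. As $P_\lambda z\in\overline{\bigcup_{\alpha<\lambda}E_\alpha}$, choose $1\le\beta<\lambda$ and $e\in E_\beta$ with $\|P_\lambda z-e\|<\delta$. For $\beta\le\alpha<\lambda$ we have $P_\alpha e=e$, so
$$\|P_\alpha z-P_\lambda z\|\le\|P_\alpha(P_\lambda z-e)\|+\|e-P_\lambda z\|<2\delta.$$
So $P_\alpha z\to P_\lambda z$ as $\alpha\uparrow\lambda$.

**Recovery of $z$.** We show $P_\alpha z\in\overline{\operatorname{span}}\{\Delta_\beta z:\beta<\alpha\}$ by transfinite induction. For $\alpha=0$, $P_0z=0$. At successors, $P_{\alpha+1}z=P_\alpha z+\Delta_\alpha z$. At limits, use continuity. Now take $\alpha=\kappa$. $\square$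

From $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$ we read off, by expanding products,
$$\Delta_\alpha^2=\Delta_\alpha,\qquad\Delta_\alpha\Delta_\beta=0\ (\alpha\ne\beta),\qquad P_\gamma\Delta_\alpha=\begin{cases}0,&\gamma\le\alpha,\\\Delta_\alpha,&\gamma\ge\alpha+1.\end{cases}\tag{4}$$

## 6. Counting pieces: density $\aleph_1$, and where iteration stalls

Now staircases and projections meet.

**Lemma 5.** Let $Z\subset X$ be a closed subspace and let $(P_\alpha)_{\alpha\le\kappa}$ be projections on $Z$ with $\|P_\alpha\|\le1$ and $P_\alpha P_\beta=P_{\min(\alpha,\beta)}$; put $\Delta_\alpha=P_{\alpha+1}-P_\alpha$ for $\alpha<\kappa$. Let $x^*\in B_{X^*}$, $\varepsilon>0$, $\alpha_1<\dots<\alpha_n<\kappa$, and $x_i\in\Delta_{\alpha_i}Z\cap B_M$ with $|x^*(x_i)|>\varepsilon$ for all $i$. Then $n\le h_M(\varepsilon)$.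

*Proof.* The set $B_M$ is symmetric, so after sign changes $x^*(x_i)>\varepsilon$. Let $f_j\in X^*$ be a Hahn–Banach extension of $x^*|_Z\circ(I-P_{\alpha_j})\in Z^*$; then $\|f_j\|\le2$. By (4), $x_i=\Delta_{\alpha_i}x_i$. If $j\le i$, then $\alpha_j\le\alpha_i$, so $P_{\alpha_j}x_i=0$ and $f_j(x_i)=x^*(x_i)>\varepsilon$. If $j>i$, then $\alpha_j\ge\alpha_i+1$, so $P_{\alpha_j}x_i=x_i$ and $f_j(x_i)=0$. This is a staircase (1), and Lemma 2 gives $n\le h_M(\varepsilon)$. $\square$

**The case $\operatorname{dens}X=\aleph_1$.** Apply Lemma 4 with $Z=X$, $C=B$, $\kappa=\omega_1$. All $P_\alpha X$ with $\alpha<\omega_1$ are separable, hence so are the pieces $\Delta_\alpha X$. Moreover $\Delta_\alpha B\subset B-B=B_2$ for $\alpha\ge1$, and $\Delta_0B=P_1B\subset B\subset B_2$. Let $(c_{\alpha,n})_{n\ge1}$ be norm-dense in $\Delta_\alpha B$. For fixed $n$, Lemma 5 says that at most $h_2(\varepsilon)$ ordinals $\alpha$ satisfy $|x^*(c_{\alpha,n})|>\varepsilon$. So $D_n=\{c_{\alpha,n}:\alpha<\omega_1\}$ is uniformly weakly null for each $n$. The closed span of $\bigcup_nD_n$ contains every $\Delta_\alpha X$, since $\Delta_\alpha B$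 is linearly dense in $\Delta_\alpha X$, and so it is $X$ by Lemma 4. Lemma 1 merges the countably many $D_n$. This proves Theorem A in density $\aleph_1$.

**Larger densities.** For density $\aleph_2$ the pieces $\Delta_\alpha X$ have density at most $\aleph_1$, and we may decompose each of them once more. A functional meets at most $h_M(\varepsilon)$ pieces at the first stage and at most $h_M(\varepsilon)$ subpieces in each of these, so at most $h_M(\varepsilon)^2$ in total (one vector of $B_M$ being chosen per subpiece). In the same way, density $\aleph_k$ needs $k$ stages.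

The natural general argument is transfinite induction: assume that each piece $Z_\alpha=\Delta_\alpha X$ is generated by a uniformly weakly null set $D_\alpha$, say all inside one $B_M$, with bound $n_\alpha(\varepsilon)$, and take the union. Lemma 5 bounds the number of $\alpha$ that contribute, so the union has bound at most $h_M(\varepsilon)\sup_\alpha n_\alpha(\varepsilon)$. This is the exact point where the argument stops: nothing bounds the supremum. Already at density $\aleph_\omega$, the pieces may have densities $\aleph_k$ with $k$ unbounded, and the stage-by-stage bounds $h_M(\varepsilon)^k$ have no common bound from this argument.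

The difficulty is real at the level of the union. In $\bigl(\bigoplus_n\ell_1^n\bigr)_{\ell_2}$ take $D_n=\{e_{n,1},\dots,e_{n,n}\}$, a finite set, hence uniformly weakly null. Fewer than $1/\varepsilon^2$ blocks contain a vector with $|x^*(\cdot)|>\varepsilon$, because then $\|x_n^*\|>\varepsilon$ and $\sum\|x_n^*\|^2\le1$. Still, $\bigcup D_n$ is not uniformly weakly null. A bound on the number of blocks plus a bound in each block is not enough. In that example there are countably many blocks and Lemma 1 helps; with uncountably many $\alpha$ we cannot rescale each $D_\alpha$ by its own factor and hope for norms tending to $0$.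

The way out is to stop merging during the induction. We keep a record of the *depth* $k$ at which a separable piece is reached. Cardinals are well ordered, so densities along a branch of successive decompositions decrease finitely often, and every branch ends at a finite depth. The bound at depth $k$ is $h_M(\varepsilon)^k$, with the *same* function $h_M$ for every subspace of $X$, since $h_M$ depends only on $A$ and $\mathcal U$. There are only countably many depths, so Lemma 1 can be applied once, at the very end, depth by depth. The induction hypothesis must therefore be a statement about a tree of projections, with explicit bounds, instead of a statement about the existence of a uniformly weakly null set.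

## 7. A tree of separable pieces with explicit bounds

**Proposition 6.** Let $Z\subset X$ be a closed subspace, $m\in\mathbb N$, and $C\subset Z\cap B_m$ nonempty, weakly compact and linearly dense in $Z$. There are an index set $S=\bigsqcup_{k\ge0}S_k$ and bounded projections $(Q_s)_{s\in S}$ on $Z$ such that

* (a) each $Q_sZ$ is separable, and $Q_sQ_t=0$ for $s\ne t$;
* (b) $z\in\overline{\operatorname{span}}\{Q_sz:s\in S\}$ for every $z\in Z$;
* (c) $Q_sC\subset B_{m2^k}$ for $s\in S_k$;
* (d) if $k\ge0$, $T\subset S_k$, $M\in\mathbb N$ and $d_s\in Q_sZ\cap B_M$ $(s\in T)$, then for all $x^*\in B_{X^*}$ and $\varepsilon>0$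
$$|\{s\in T:|x^*(d_s)|>\varepsilon\}|\le h_M(\varepsilon)^k.$$

Think of $S$ as the leaves of a tree and of $S_k$ as the leaves at depth $k$. Property (c) keeps track of how far a leaf projection moves $C$: each level costs a factor $2$, since $\Delta_\alpha C\subset C-C$. This is why Lemma 2 was proved for all $M$.

*Proof.* We use induction on $\operatorname{dens}Z$, for all $m$ and $C$ simultaneously.

**Step 1: the separable case.** This starts the induction. Let $S=S_0$ be a singleton, $S_k=\emptyset$ for $k\ge1$, and $Q_s=I$. Then (a), (b) are clear, (c) says $C\subset B_m$, and (d) holds because at most one index exists and $h_M(\varepsilon)^0=1$ (for $k\ge1$, $T=\emptyset$).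

**Step 2: split $Z$ into pieces of smaller density.** Let $\operatorname{dens}Z=\kappa>\omega$ and assume the proposition for all smaller densities. Take $(P_\alpha)$ from Lemma 4, and put $Z_\alpha=\Delta_\alpha Z$, $C_\alpha=\Delta_\alpha C$ for $\alpha<\kappa$. We check that $(Z_\alpha,C_\alpha,2m)$ satisfies the hypotheses. By (4), $\Delta_\alpha$ is a bounded projection, so $Z_\alpha$ is closed. It lies in $P_{\alpha+1}Z$, so $\operatorname{dens}Z_\alpha<\kappa$ (note that $\alpha+1<\kappa$). The set $C_\alpha$ is nonempty, weakly compact (bounded operators are weakly continuous) and linearly dense in $Z_\alpha$. For $\alpha\ge1$,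
$$C_\alpha\subset P_{\alpha+1}C-P_\alpha C\subset C-C\subset B_m-B_m=B_{2m},$$
and $C_0=P_1C\subset C\subset B_m\subset B_{2m}$.

**Step 3: graft the smaller trees.** By the induction hypothesis there are families $(Q_t^\alpha)_{t\in S^\alpha}$, $S^\alpha=\bigsqcup_kS_k^\alpha$, for $(Z_\alpha,C_\alpha,2m)$. Put
$$S_0=\emptyset,\qquad S_{k+1}=\{(\alpha,t):\alpha<\kappa,\ t\in S_k^\alpha\},\qquad Q_{(\alpha,t)}=Q_t^\alpha\Delta_\alpha.$$

**Step 4: properties (a), (b), (c).** These are inherited from the pieces. For (a): $\Delta_\alpha$ is the identity on $Z_\alpha$ and vanishes on $Z_\beta$ for $\beta\ne\alpha$. So $Q_t^\alpha\Delta_\alpha Q_u^\beta\Delta_\beta=0$ if $\alpha\ne\beta$, and $Q_t^\alpha\Delta_\alpha Q_u^\alpha\Delta_\alpha=Q_t^\alpha Q_u^\alpha\Delta_\alpha$, which is $0$ for $t\ne u$ and $Q_t^\alpha\Delta_\alpha$ for $t=u$. The range $Q_{(\alpha,t)}Z=Q_t^\alpha Z_\alpha$ is separable. For (b): $z\in\overline{\operatorname{span}}\{\Delta_\alpha z:\alpha<\kappa\}$ by Lemma 4, and $\Delta_\alpha z\in\overline{\operatorname{span}}\{Q_t^\alpha\Delta_\alpha z:t\in S^\alpha\}$ by the induction hypothesis. For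 (c): if $t\in S_k^\alpha$, then $Q_{(\alpha,t)}C=Q_t^\alpha C_\alpha\subset B_{2m\cdot2^k}=B_{m2^{k+1}}$.

**Step 5: property (d).** Here the bound gains one factor $h_M(\varepsilon)$. For $S_0=\emptyset$ there is nothing to prove. Let $T\subset S_{k+1}$, let $d_s\in Q_sZ\cap B_M$ for $s\in T$, and call $s\in T$ *active* if $|x^*(d_s)|>\varepsilon$. For fixed $\alpha$, property (d) of $Z_\alpha$ shows that at most $h_M(\varepsilon)^k$ indices $(\alpha,t)\in T$ are active. It remains to count the ordinals that occur as first coordinates of active indices. If $\alpha_1<\dots<\alpha_n$ are such ordinals, choose for each $i$ an active $s_i$ with first coordinate $\alpha_i$ and put $x_i=d_{s_i}\in Z_{\alpha_i}\cap B_M$. Lemma 5 gives $n\le h_M(\varepsilon)$. So at most $h_M(\varepsilon)\cdot h_M(\varepsilon)^k=h_M(\varepsilon)^{k+1}$ indices are active. $\square$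

## 8. Rescaling depth by depth: proof of Theorem A

**Step 1: choose vectors in the leaves.** We apply Proposition 6 to $Z=X$, $C=B$, $m=1$. For $s\in S_k$ the set $Q_sB$ is contained in $B_{2^k}$ by (c), and it is nonempty and norm separable. Let $(c_{s,n})_{n\ge1}$ be a sequence in $Q_sB$ that is norm-dense in $Q_sB$. Since $B$ is linearly dense in $X$, the sequence $(c_{s,n})_n$ is linearly dense in $Q_sX$.

**Step 2: group them into countably many uniformly weakly null sets.** For $k\ge0$, $n\ge1$ let
$$D_{k,n}=\{c_{s,n}:s\in S_k\}\subset B_{2^k}.$$
Each leaf at depth $k$ contributes one vector. By (d) with $T=S_k$, $d_s=c_{s,n}$, $M=2^k$,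
$$|\{x\in D_{k,n}:|x^*(x)|>\varepsilon\}|\le h_{2^k}(\varepsilon)^k\qquad(x^*\in B_{X^*}).$$
So $D_{k,n}$ is uniformly weakly null; it is bounded because $B_{2^k}$ is.

**Step 3: merge.** The closed span of $\bigcup_{k,n}D_{k,n}$ contains every $Q_sX$, hence is $X$ by (b). Enumerate the countably many sets $D_{k,n}$ and apply Lemma 1: suitable positive multiples of these sets have a uniformly weakly null union, and this union still generates $X$.

If $X$ is super WCG, generated by a relatively super weakly compact set $A$, then $A^{\mathcal U}$ is relatively weakly compact for any free ultrafilter $\mathcal U$, so the first part applies. $\blacksquare$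

## 9. Markushevich bases, operators into $c_0(\Gamma)$, and proof of Theorem B

We prove $(1)\Rightarrow(2)\Rightarrow(4)\Rightarrow(5)\Rightarrow(3)\Rightarrow(1)$. The implication $(1)\Rightarrow(2)$ is immediate, since free ultrafilters exist.

### (2) implies (4): M-bases in the leaves

Keep $S$, $Q_s$ and $c_{s,n}$ from Section 8. Discard every $s$ with $Q_sX=\{0\}$; this does not affect (b).

**Step 1: an M-basis of one leaf, inside a prescribed dense subspace.** We need the vectors of the M-basis to be finite combinations of points of $Q_sB$, so that they lie, up to scaling, in some $B_M$. Fix $s$, put $Y=Q_sX$ and $L=\operatorname{span}\{c_{s,n}:n\ge1\}$, which is dense in the separable space $Y$. We use Markushevich's argument. Let $(y_i)$ be a sequence spanning $L$. Let $(g_i)\subset Y^*$ be a sequence separating the points of $Y$ (norming functionals of a dense sequence will do), and $H=\operatorname{span}\{g_i\}$. Suppose that biorthogonal $e_1,\dots,e_r\in L$ and $e_1^*,\dots,e_r^*\in H$ are given, starting with $r=0$. Alternate two kinds of steps.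

*Odd step (absorb a vector).* Let $y_i$ be the first $y$ not in $\operatorname{span}\{e_j\}_{j\le r}$. Put
$$e_{r+1}=y_i-\sum_{j\le r}e_j^*(y_i)e_j\ne0,$$
pick $g\in H$ with $g(e_{r+1})\ne0$ ($H$ separates points), and let
$$e_{r+1}^*=\Bigl(g-\sum_{j\le r}g(e_j)e_j^*\Bigr)\Big/g(e_{r+1}).$$
Then $e_l^*(e_{r+1})=e_l^*(y_i)-e_l^*(y_i)=0$ for $l\le r$. Hence $e_{r+1}^*(e_{r+1})=1$, and $e_{r+1}^*(e_l)=(g(e_l)-g(e_l))/g(e_{r+1})=0$.

*Even step (absorb a functional).* Let $g_i$ be the first $g$ not in $\operatorname{span}\{e_j^*\}_{j\le r}$. Put
$$e_{r+1}^*=g_i-\sum_{j\le r}g_i(e_j)e_j^*\ne0,$$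
pick $y\in L$ with $e_{r+1}^*(y)\ne0$ (possible since $L$ is dense), and let
$$e_{r+1}=\Bigl(y-\sum_{j\le r}e_j^*(y)e_j\Bigr)\Big/e_{r+1}^*(y).$$
Then $e_{r+1}^*(e_l)=g_i(e_l)-g_i(e_l)=0$ for $l\le r$. Hence $e_{r+1}^*(e_{r+1})=1$, and $e_l^*(e_{r+1})=(e_l^*(y)-e_l^*(y))/e_{r+1}^*(y)=0$.

Suppose that at some step no $y_i$ is available. Then $L=\operatorname{span}\{e_j\}_{j\le r}$ is finite-dimensional, hence closed, and being dense it equals $Y$; so $\dim Y=r$. Suppose that no $g_i$ is available. Then $H=\operatorname{span}\{e_j^*\}_{j\le r}$ separates the points of $Y$, so $\dim Y\le r$, and $\dim Y=r$ because $e_1,\dots,e_r$ are independent. In either case $(e_j;e_j^*)_{j\le r}$ is a basis of $Y$ with its dual basis, and we stop. If the process never stops, then every $y_i$ ends up in $\operatorname{span}\{e_j\}$ and every $g_i$ in $\operatorname{span}\{e_j^*\}$, since each step takes the first one missing. So $\{e_j\}$ is linearly dense and $\{e_j^*\}$ separates points. In all cases we have an M-basis $(e_{s,n};e_{s,n}^*)_n$ of $Q_sX$, finite or infinite, with $e_{s,n}\in L$.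

**Step 2: put the vectors into sets $B_M$.** This makes property (d) applicable. For $s\in S_k$ write $e_{s,n}=\sum_{i\le p}a_ib_i$ with $b_i\in Q_sB\subset B_{2^k}$ and $p=p(s,n)\ge1$. Multiply $e_{s,n}$ by a positive number, and $e_{s,n}^*$ by its inverse, so that $|a_i|\le1$ for all $i$. As $B_{2^k}$ is balanced, each $a_ib_i\in B_{2^k}$, so $e_{s,n}\in B_{p2^k}$.

**Step 3: group and rescale.** For $k\ge0$ and $n,p\ge1$ let
$$D_{k,n,p}=\{e_{s,n}:s\in S_k,\ e_{s,n}\text{ is defined},\ p(s,n)=p\}\subset B_{p2^k}.$$
By Proposition 6(d) with $M=p2^k$, this set is uniformly weakly null, with bound $h_{p2^k}(\varepsilon)^k$. There are countably many triples $(k,n,p)$, and each pair $(s,n)$ for which $e_{s,n}$ is defined belongs to exactly one of them. So Lemma 1 provides a positive factor for each triple such that, after multiplying the $e_{s,n}$ by these factors and the $e_{s,n}^*$ by the inverse factors, the set of all $e_{s,n}$ is uniformly weakly null.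

**Step 4: assemble.** We check that $(e_{s,n};e_{s,n}^*\circ Q_s)$ is an M-basis of $X$. Since $e_{s,n}=Q_se_{s,n}$ and $Q_tQ_s=0$ for $t\ne s$, we have $e_{t,l}^*(Q_te_{s,n})=0$ for $t\ne s$; for $t=s$ we get $e_{s,l}^*(e_{s,n})$, which is $1$ or $0$ according to $l=n$ or not. The closed span of the $e_{s,n}$ contains every $Q_sX$, so it is $X$ by (b). Finally, if $e_{s,n}^*(Q_sx)=0$ for all $s,n$, then $Q_sx=0$ for all $s$, so $x=0$ by (b).

### (4) implies (5): evaluation on the M-basis

Put $Tx^*=(x^*(x_\gamma))_{\gamma\in\Gamma}$. The vectors $x_\gamma$ are distinct by biorthogonality, so counting indices is the same as counting vectors: for $x^*\in B_{X^*}$ at most $n(\varepsilon)$ indices satisfy $|Tx^*(\gamma)|>\varepsilon$. This is the uniform bound in (5), and by homogeneity $Tx^*\in c_0(\Gamma)$ for all $x^*\in X^*$. The operator $T$ is bounded since $\{x_\gamma\}$ is bounded, injective since $\{x_\gamma\}$ is linearly dense, and weak$^*$-to-pointwise continuous since each coordinate is an evaluation at a point of $X$.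

### (5) implies (3): reading off the vectors

Each functional $x^*\mapsto Tx^*(\gamma)$ is weak$^*$ continuous, hence is evaluation at some $x_\gamma\in X$, and $\|x_\gamma\|\le\|T\|$. If $x^*(x_\gamma)=0$ for all $\gamma$, then $Tx^*=0$, so $x^*=0$ by injectivity; by Hahn–Banach, $\{x_\gamma\}$ is linearly dense. The counting condition says that $\{x_\gamma\}$ is uniformly weakly null.

### (3) implies (1): counting bounds pass to ultrapowers

We show that a uniformly weakly null set $A$, with bounds $n(\varepsilon)$, is relatively super weakly compact. Let $\mathcal U$ be any free ultrafilter on $\mathbb N$.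

**Step 1: $A^{\mathcal U}$ is uniformly weakly null with the same $n(\varepsilon)$.** The set $A^{\mathcal U}$ is bounded. Suppose that $\xi_i=[(x_i^n)_n]$, $1\le i\le N=n(\varepsilon)+1$, are distinct, with $x_i^n\in A$, and that $|\varphi(\xi_i)|>\varepsilon$ for all $i$ and some $\varphi$ in the dual ball of $X^{\mathcal U}$.

We first replace $\varphi$ by a functional coming from $X^*$. Let $G$ be the set of functionals $[(y_n)]\mapsto\lim_{\mathcal U}f_n(y_n)$ with $f_n\in B_{X^*}$. It is a symmetric convex subset of the dual ball. It norms $X^{\mathcal U}$: choosing $f_n\in B_{X^*}$ with $f_n(y_n)=\|y_n\|$ gives the value $\lim_{\mathcal U}\|y_n\|=\|[(y_n)]\|$. Hence $G$ is weak$^*$ dense in the dual ball. Otherwise Hahn–Banach would separate some $\psi$ of the dual ball from the weak$^*$ closure of $G$ by an element $\xi\in X^{\mathcal U}$, so that $\psi(\xi)>\sup_{g\in G}g(\xi)=\|\xi\|$, which contradicts $\|\psi\|\le1$. The conditions $|\varphi(\xi_i)|>\varepsilon$, $i\le N$, are finitely many weak$^*$ open conditions, so we may take $\varphi\in G$, given by $(f_n)$.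

Now we descend to one coordinate. For $i\ne j$, $\lim_{\mathcal U}\|x_i^n-x_j^n\|=\|\xi_i-\xi_j\|>0$, so $x_i^n\ne x_j^n$ for $\mathcal U$-many $n$. Also $|\lim_{\mathcal U}f_n(x_i^n)|>\varepsilon$, so $|f_n(x_i^n)|>\varepsilon$ for $\mathcal U$-many $n$. A finite intersection of members of $\mathcal U$ is nonempty. So for some $n$ the vectors $x_1^n,\dots,x_N^n$ are $N$ distinct elements of $A$ with $|f_n(x_i^n)|>\varepsilon$. This contradicts the choice of $n(\varepsilon)$.

**Step 2: a uniformly weakly null set $V$ is relatively weakly compact.** A sequence in $V$ has either a constant subsequence or a subsequence of distinct elements. In the second case, for each functional $\varphi$ in the dual ball and each $\varepsilon>0$, only finitely many members of the subsequence satisfy $|\varphi(\cdot)|>\varepsilon$; so the subsequence is weakly null. Thus every sequence in $V$ has a weakly convergent subsequence, and the Eberlein–Šmulian theorem applies.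

By Steps 1 and 2, $A^{\mathcal U}$ is relatively weakly compact for every free ultrafilter $\mathcal U$ on $\mathbb N$. So a space generated by a uniformly weakly null set is super WCG. $\blacksquare$
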